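# Strongly self-absorbing actions of $\mathbb T$ and $SU(2)$ with nonzero odd equivariant $K$-theory

Throughout, $G$ is the circle group $\mathbb T$ or $SU(2)$, and $R=R(G)$ is its representation ring: $R(\mathbb T)=\mathbb Z[t,1/t]$ with $t$ the class of the standard character $\chi$, and $R(SU(2))=\mathbb Z[t]$ with $t$ the class of the fundamental representation. Both rings are UFDs and are free as $\mathbb Z$-modules.

## 1. Torsion modules without self-Tor, over $\mathbb Z$ and over $R(G)$

Some $G$-$\mathrm C^*$-algebras $D$, called strongly self-absorbing, are isomorphic to $D\otimes D$ in a very rigid way (Definition 2.2). If such a $D$ lies in the equivariant bootstrap category (Definition 2.1), then its equivariant $K$-theory $K^G_*(D)$ is a $\mathbb Z/2$-graded $R$-module about which the following is known: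
$$K_1^G(D)\ \text{is torsion as a $\mathbb Z$-module},\qquad \operatorname{Tor}_1^R(K^G_*(D),K^G_*(D))=0,\tag{1}$$
$$\operatorname{Tor}^{R}_2(K^G_*(D),K^G_{*-1}(D))\rightarrowtail K^G_*(D)\otimes_{R}K^G_*(D)\twoheadrightarrow K^G_*(D\otimes D)\quad\text{is exact}.\tag{2}$$
Must $K_1^G(D)$ be zero? The question is from Masaki Izumi and Keiya Ohara, "Toward the classification of strongly self-absorbing $\mathrm C^*$-dynamical systems of compact groups", arXiv:2603.12966 (2026). Our proof will not use (1) and (2), but they tell us where to look. If the coefficient ring were $\mathbb Z$, then (1) alone would answer the question.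

**Proposition 1.1.** A torsion abelian group $M$ with $\operatorname{Tor}_1^{\mathbb Z}(M,M)=0$ is zero. The same holds for torsion modules over any principal ideal domain.

Proof. If $M\ne0$, then $M$ contains an element of prime order, so a copy $N$ of $\mathbb Z/p$. Since $\operatorname{Tor}_2^{\mathbb Z}=0$, the functor $\operatorname{Tor}_1^{\mathbb Z}$ is left exact in each variable, so $\operatorname{Tor}_1(N,N)\to\operatorname{Tor}_1(M,N)\to\operatorname{Tor}_1(M,M)$ are injective. But $\operatorname{Tor}_1(\mathbb Z/p,\mathbb Z/p)\cong\mathbb Z/p\neq0$. For a PID $A$, use $A/p$ with $p$ a prime element. $\square$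

What changes over $R$? The ring $R$ has dimension two, and the long exact sequence reads
$$\operatorname{Tor}_2^R(M/N,N)\to\operatorname{Tor}_1^R(N,N)\to\operatorname{Tor}_1^R(M,N).$$
The first group may be nonzero, so the injectivity is lost. The following survives.

**Proposition 1.2.** Let $M$ be an $R$-module that is torsion over $\mathbb Z$, with $\operatorname{Tor}_1^R(M,M)=0$. Then every $x\in M$ is annihilated by two coprime elements of $R$.

Proof. Let $\pi\in R$ be a prime element. The local ring $R_{(\pi)}$ is a discrete valuation ring, $M_{(\pi)}$ is torsion over it, and $\operatorname{Tor}_1(M_{(\pi)},M_{(\pi)})=0$ since Tor commutes with localization. By Proposition 1.1, $M_{(\pi)}=0$. So for $x\in M$ the ideal $\operatorname{Ann}(x)$ is contained in no $(\pi)$. Pick a nonzero integer $a\in\operatorname{Ann}(x)$, with prime factors $\pi_1,\dots,\pi_k$ in $R$. By prime avoidance there is $b\in\operatorname{Ann}(x)$ outside all $(\pi_i)$. Then $a$ and $b$ are coprime. $\square$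

In a PID, coprime elements generate the unit ideal, and we are back at $M=0$. In $R$ they need not: $2$ and $t$ are coprime in $\mathbb Z[t]$, yet $(2,t)\ne\mathbb Z[t]$. This suggests, for coprime $w_0,w_1\in R\setminus\{0\}$, the module
$$M(w_0,w_1)=R[\tfrac1{w_0w_1}]\big/\big(R[\tfrac1{w_0}]+R[\tfrac1{w_1}]\big).\tag{3}$$
Two cases by hand. The same formula over $\mathbb Z$ with coprime $a,b$ gives $0$, by partial fractions ($\frac16=\frac12-\frac13$, and in general $1\in(a^N,b^N)$). Over $R=\mathbb Z[t]$ with $w_0=2$, $w_1=t$ one gets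
$$M(2,t)=\mathbb Z[\tfrac12][t,t^{-1}]\big/\big(\mathbb Z[\tfrac12][t]+\mathbb Z[t,t^{-1}]\big)=\bigoplus_{k\ge1}(\mathbb Z[\tfrac12]/\mathbb Z)\,t^{-k}\ne0.\tag{4}$$

**Lemma 1.3.** Let $w_0,w_1\in R\setminus\{0\}$ be coprime and $M=M(w_0,w_1)$.

1. The sequence $0\to R\to R[\frac1{w_0}]\oplus R[\frac1{w_1}]\to R[\frac1{w_0w_1}]\to M\to0$, with maps $r\mapsto(r,r)$ and $(x,y)\mapsto x-y$, is exact. In particular $R[\frac1{w_0}]\cap R[\frac1{w_1}]=R$.
2. Every element of $M$ is killed by a power of $w_0$ and by a power of $w_1$, so $M[\frac1{w_0}]=M[\frac1{w_1}]=0$.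
3. $M\otimes_RM=0$, $\operatorname{Tor}_1^R(M,M)=0$ and $\operatorname{Tor}_2^R(M,M)\cong M$.

Proof. (1) Only the intersection needs an argument. If $a/w_0^k=b/w_1^l$, then $aw_1^l=bw_0^k$, and coprimality gives $w_0^k\mid a$. (2) $w_0^N\cdot\frac r{(w_0w_1)^N}=\frac r{w_1^N}\in R[\frac1{w_1}]$, and symmetrically. (3) Localizations are flat, so (1) is a flat resolution of $M$. Tensoring it with $M$ gives the complex $M\to0\to0$ with $M$ in degree $2$. $\square$

So a $D$ with $K_0^G(D)=R$ and $K_1^G(D)=M(2,t)$ would be compatible with (1) and (2): $M(2,t)$ is torsion over $\mathbb Z$, and (2) would read $0\rightarrowtail R\twoheadrightarrow R$ in even degree and $M\rightarrowtail M\oplus M\twoheadrightarrow M$ in odd degree. One also sees how Proposition 1.1 fails: the class of $\frac1{2t}$ generates $N\cong R/(2,t)=\mathbb F_2$ by (4), and the Koszul resolution gives $\operatorname{Tor}^R_1(N,N)\cong\mathbb F_2^2\ne0$, although $\operatorname{Tor}_1^R(M,M)=0$.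

**Lemma 1.4.** Let $w_0=2$, and let $w_1=t$ if $G=SU(2)$, $w_1=1+t$ if $G=\mathbb T$. Then $w_0,w_1$ are coprime and $M(w_0,w_1)\ne0$.

Proof. $R/2$ is $\mathbb F_2[t]$ or $\mathbb F_2[t,1/t]$, a domain, so $2$ is prime, and $2\nmid w_1$. Suppose the class of $\frac1{2w_1}$ is zero, say $\frac1{2w_1}=\frac a{2^N}+\frac b{w_1^N}$ with $a,b\in R$, $N\ge1$. Then $2^{N-1}w_1^{N-1}\in(2^N,w_1^N)$. Now $R/(w_1^N)\cong\mathbb Z[u]/(u^N)$ with $u=w_1$; for $\mathbb T$ note that $t=u-1$ is already invertible in $\mathbb Z[u]/(u^N)$. In this free $\mathbb Z$-module with basis $1,u,\dots,u^{N-1}$ the element $2^{N-1}u^{N-1}$ is not divisible by $2^N$, a contradiction. $\square$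

Realizing $M(w_0,w_1)$ by a strongly self-absorbing algebra is the work of the remaining sections.

## 2. Self-absorption, the bootstrap category, and the theorem

All $G$-algebras are separable $\mathrm C^*$-algebras with a continuous $G$-action, $\otimes$ is the minimal tensor product, inner products are linear in the second variable, Haar measure is normalized, and a rep is a finite-dimensional unitary representation. Put $SB=C_0((0,1),B)$. We write $K_*=K^G_*$.

We recall equivariant $K$-theory. For unital $B$, $K_0(B)$ is the Grothendieck group of finitely generated projective $G$-Hilbert $B$-modules, and $R$ acts by tensoring with reps; $K_1(B)=K_0(SB)$. For example $K_0(\mathbb C)=R$ and $K_1(\mathbb C)=0$. We use these textbook facts.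

* $K_*$ is homotopy invariant, commutes with inductive limits, and has natural six-term exact sequences of $R$-modules.
* If $f,g:B\to B'$ are equivariant homomorphisms with $f(x)g(y)=0$ for all $x,y$, then $(f+g)_*=f_*+g_*$.
* If $v$ is an invariant isometry in a unital algebra $B$, then $z\mapsto vzv^*$ induces the identity on $K_*(B)$. Indeed $U=\begin{pmatrix}v&1-vv^*\\0&v^*\end{pmatrix}$ is an invariant unitary in $M_2(B)$ with $U\,\mathrm{diag}(z,0)\,U^*=\mathrm{diag}(vzv^*,0)$.
* Green–Julg: $KK^G_*(\mathbb C,B)=K_*(B)$. In particular $KK^G(\mathbb C,\mathbb C)=R$, and its action on $K_*(B)$ by exterior product is the module structure.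

**Definition 2.1.** $KK^G$ is the equivariant Kasparov category of $G$-algebras. The equivariant bootstrap category $\mathcal B_G$ is the smallest full subcategory of $KK^G$ that contains $\mathbb C$ with trivial action and is closed under $KK^G$-equivalence, suspensions, mapping cones (exact triangles) and countable direct sums. A class of objects with these closure properties is called localizing.

Example: for a rep $V\ne0$ the algebra $\mathrm{End}(V)$, with action by conjugation, is equivariantly Morita equivalent to $\mathbb C$, hence $KK^G$-equivalent to it, hence in $\mathcal B_G$.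

**Definition 2.2.** A unital $G$-algebra $D$ is strongly self-absorbing if the embedding $D\to D\otimes D$, $x\mapsto x\otimes1$, is approximately unitarily equivalent, via $G$-invariant unitaries, to a $G$-equivariant isomorphism.

Example: $\mathbb C$. Less trivial examples are in Section 3. Here is an obstruction.

**Lemma 2.3.** A strongly self-absorbing $D$ has center $\mathbb C1$.

Proof. Let $\psi:D\to D\otimes D$ be the isomorphism, $\psi(x)=\lim u_n(x\otimes1)u_n^*$. If $z$ is central in $D$, then $z\otimes1$ is central in $D\otimes D$, so $\psi(z)=z\otimes1$. Also $1\otimes z$ is central, so $1\otimes z=\psi(z')$ with $z'$ central, that is, $1\otimes z=z'\otimes1$. Applying a state $\omega$ to the first factor gives $z=\omega(z')1$. $\square$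

**Theorem 2.4.** Let $V_0,V_1\neq 0$ be reps of $G$ whose classes $w_0,w_1\in R$ are coprime. There is a unital simple nuclear strongly self-absorbing $G$-$\mathrm C^*$-algebra $D\in\mathcal B_G$ with
$$K_0^G(D)=R\ \text{(generated by the unit class)},\qquad K_1^G(D)\cong R[\tfrac1{w_0w_1}]\big/\big(R[\tfrac1{w_0}]+R[\tfrac1{w_1}]\big).$$

**Corollary 2.5.** For $G=\mathbb T$ and for $G=SU(2)$ there is a strongly self-absorbing $D\in\mathcal B_G$ with $K_1^G(D)\ne0$. So the assertion that $K_1^G(D)=0$ for every such $D$ is false for both groups.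

Proof. Take $V_0=\mathbb C^2$ with trivial action, so $w_0=2$. Take $V_1$ the fundamental representation if $G=SU(2)$, so $w_1=t$, and $V_1=\mathbb C\oplus\chi$ if $G=\mathbb T$, so $w_1=1+t$. Apply Theorem 2.4 and Lemma 1.4. For $SU(2)$, (4) gives $K_1^G(D)\cong\bigoplus_{k\ge1}(\mathbb Z[\frac12]/\mathbb Z)t^{-k}$. $\square$

## 3. Infinite tensor powers and the flip

Infinite tensor powers are a source of self-absorption. The following property of a tensor factor is what we need.

**Definition 3.1.** A unital $G$-algebra $N$ has property (F) if for every finite set $X\subset N$ and $\varepsilon>0$ there are $k\ge2$ and a unitary $u\in(N^{\otimes k})^G$ with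
$$\|u(x\otimes1\otimes1^{\otimes k-2})u^*-1\otimes x\otimes1^{\otimes k-2}\|<\varepsilon\qquad(x\in X).$$

Example: $N=\mathrm{End}(V)$ has (F) with $k=2$ and $\varepsilon=0$. The flip $f\in\mathrm{End}(V\otimes V)$ commutes with all $g\otimes g$, and $f(x\otimes1)f^*=1\otimes x$.

**Lemma 3.2.** If $N$ has (F), then $D=N^{\otimes\infty}$ is strongly self-absorbing.

Proof. Let $\nu(d)=d\otimes1_D$. Label the tensor positions of $D\otimes D$ by $(i,1),(i,2)$, $i\ge1$.

**Step 1.** This step produces unitaries that push a finite part of the second copy of $D$ into the first copy. We claim: for finite $X\subset D$, $Y\subset D\otimes D$ and $\varepsilon>0$ there is a unitary $w\in(D\otimes D)^G$ that commutes up to $\varepsilon$ with $\nu(X)$ and satisfies $\mathrm{dist}(w^*yw,\nu(D))<\varepsilon$ for $y\in Y$.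

By approximation, assume that $X\subset N^{\otimes n}$ and that $Y$ consists of finite sums of elements $a\otimes b$ with $a\in N^{\otimes n}$ and $b=b_1\otimes\dots\otimes b_n$. For $i\le n$ apply (F), with small error, to the finitely many $b_i$ that occur. Place the resulting unitary $u_i$ with first leg at $(i,2)$, second leg at $(n+i,1)$, and other legs at positions $(l,1)$ with $l>2n$, disjoint for different $i$. The $u_i$ commute with each other and with $N^{\otimes n}\otimes1_D$, and $u_j$ commutes with the copy of $b_i$ at $(i,2)$ for $j\ne i$. So for $u=\prod u_i$ the element $u(a\otimes b)u^*$ is the product of $a\otimes 1$ and the elements $u_ib_i^{(i,2)}u_i^*$, and it is close to $\nu(a\,b')$, where $b'$ is $b$ shifted to positions $n+1,\dots,2n$. Put $w=u^*$.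

**Step 2.** This step assembles such unitaries into an isomorphism. Let $(a_j)$, $(b_j)$ be dense sequences in $D$, $D\otimes D$, and $v_0=1$. Apply Step 1 inductively to $X=\{a_j:j\le n\}\cup\{c_{j,m}:j\le m<n\}$ and $Y=\{v_{n-1}^*b_jv_{n-1}:j\le n\}$. This yields invariant unitaries $u_n$ and, with $v_n=u_1\cdots u_n$, elements $c_{j,n}\in D$ ($j\le n$) such that:

* $\|v_n^*b_jv_n-\nu(c_{j,n})\|<1/n$ for $j\le n$;
* $u_n$ commutes up to $2^{-n}$ with $\nu(a_j)$ for $j\le n$ and with $\nu(c_{j,m})$ for $j\le m<n$.

Then $\|v_n\nu(a_j)v_n^*-v_{n-1}\nu(a_j)v_{n-1}^*\|=\|u_n\nu(a_j)u_n^*-\nu(a_j)\|\le2^{-n}$ for $n\ge j$. So $\psi(a)=\lim v_n\nu(a)v_n^*$ exists for $a$ in a dense set, hence for all $a\in D$, and $\psi$ is an isometric equivariant homomorphism. For $n\ge j$ we have $\|\psi(c_{j,n})-v_n\nu(c_{j,n})v_n^*\|\le\sum_{m>n}2^{-m}=2^{-n}$, so $\|\psi(c_{j,n})-b_j\|\le2^{-n}+1/n$. As the range of $\psi$ is closed, $\psi$ is onto. So $\nu$ is approximately unitarily equivalent, via the invariant unitaries $v_n$, to the equivariant isomorphism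 $\psi$. $\square$

So $P=\mathrm{End}(V)^{\otimes\infty}$ is strongly self-absorbing. Its $K_1$ vanishes, as we now compute. We then glue two such algebras.

## 4. Triangles, inductive limits and localization

**Lemma 4.1.** If $q:E\to Q$ is an equivariant surjection of $G$-algebras and $Q$ is nuclear, then $\ker q\to E\to Q$ gives an exact triangle in $KK^G$.

Proof. By Choi–Effros there is a completely positive contractive section $\sigma$ of $q$. Then $x\mapsto\int_G g\,\sigma(g^{-1}x)\,dg$ is an equivariant one. For extensions with such a section the claim is in Meyer–Nest, Topology 45 (2006), §2.3. $\square$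

**Lemma 4.2.** If $X=\varinjlim X_n$ with injective connecting maps and nuclear $X_n\in\mathcal B_G$ ($n\ge1$), then $X\in\mathcal B_G$.

Proof. Regard $X_n\subset X$ and let $E=\{f\in C_0((0,\infty],X): f(t)\in X_{\lceil t\rceil}\text{ for }t<\infty\}$. The maps $f\mapsto f(\min(\cdot,c))$, $c\in[0,\infty]$, preserve $E$ and contract it: $c=\infty$ gives the identity and $c=0$ gives $0$. So $E\cong0$ in $KK^G$. Evaluation at $\infty$ maps $E$ onto $X$: the range is closed, and it contains $x\in X_n$ because we may take $f=hx$ with $h$ a scalar function that is $0$ on $[0,n-1]$ and $1$ near $\infty$. Let $T$ be the kernel. Evaluation at the positive integers gives an extension $\bigoplus SX_n\to T\to\bigoplus X_n$; it is surjective because, for $x\in X_n$, a tent function supported in $[n-\frac12,n+\frac12]$ times $x$ lies in $T$. By Lemma 4.1, $T\in\mathcal B_G$. As $X$ is nuclear, Lemma 4.1 applied to $T\to E\to X$ gives $X\in\mathcal B_G$. $\square$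

**Lemma 4.3.** $\mathcal B_G$ is closed under $\otimes$. A morphism in $\mathcal B_G$ that is bijective on $K_*$ is a $KK^G$-equivalence.

Proof. For $Y\in\mathcal B_G$ the class $\{X:X\otimes Y\in\mathcal B_G\}$ is localizing, since $\otimes\,Y$ preserves mapping cones, suspensions and direct sums, and it contains $\mathbb C$. This is the first claim. If $X\in\mathcal B_G$ and $K_*(X)=0$, the class $\{Y:KK^G_*(Y,X)=0\}$ is localizing and contains $\mathbb C$ by Green–Julg, so it contains $X$; thus $\mathrm{id}_X=0$ and $X\cong0$. Apply this to the cone of the given morphism. $\square$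

**Lemma 4.4.** Let $V\ne0$ be a rep, $w=[V]$, $P=\mathrm{End}(V)^{\otimes\infty}$. Then $P\in\mathcal B_G$. For every $Y$, $K_*(Y\otimes P)=K_*(Y)[\frac1w]$, with $y\mapsto y\otimes1$ inducing the localization map. In particular $K_0(P)=R[\frac1w]$ with unit class $1$, and $K_1(P)=0$.

Proof. Under the Morita equivalence $X\mapsto X\otimes_{\mathrm{End}V}V$ between $\mathrm{End}(V)$ and $\mathbb C$, the module $\mathrm{End}(V)$ goes to $V$. So the unit map $\mathbb C\to\mathrm{End}(V)$ becomes $w\in R=KK^G(\mathbb C,\mathbb C)$. Hence each map $K_*(Y\otimes\mathrm{End}(V)^{\otimes n})\to K_*(Y\otimes\mathrm{End}(V)^{\otimes n+1})$, $x\mapsto x\otimes1$, becomes multiplication by $w$ on $K_*(Y)$, and the limit is $K_*(Y)[\frac1w]$. That $P\in\mathcal B_G$ is Lemma 4.2. $\square$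

## 5. An equivariant dimension-drop algebra

Lemma 1.3(1) presents $M(w_0,w_1)$ as the cokernel of a difference map $R[\frac1{w_0}]\oplus R[\frac1{w_1}]\to R[\frac1{w_0w_1}]$, and by Lemma 4.4 these are $K_0$-groups. So we glue along an interval. Let $P_i=\mathrm{End}(V_i)^{\otimes\infty}$, $P=P_0\otimes P_1\cong\mathrm{End}(V_0\otimes V_1)^{\otimes\infty}$, and
$$A=\{h\in C([0,1],P_0\otimes P_1):h(0)\in P_0\otimes1,\ h(1)\in1\otimes P_1\}.$$
Evaluation at $0,1$ gives the extension $0\to SP\to A\to P_0\oplus P_1\to0$; the function $h(t)=(1-t)\,a\otimes1+t\,1\otimes b$ lifts $(a,b)$. So $A$ is unital and nuclear, and $A\in\mathcal B_G$ by Lemmas 4.1 and 4.4.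

**Proposition 5.1.** $K_0(A)=R$, generated by the unit class, and $K_1(A)\cong M(w_0,w_1)$.

Proof. By Lemma 4.4 the six-term sequence is
$$0\to K_0(A)\to R[\tfrac1{w_0}]\oplus R[\tfrac1{w_1}]\xrightarrow{\ \partial\ }R[\tfrac1{w_0w_1}]\to K_1(A)\to0 .$$
To find $\partial$, note that the extension is the pullback of $SP\to C([0,1],P)\to P\oplus P$ along the inclusion $P_0\oplus P_1\to P\oplus P$. For the latter extension the boundary map has the form $(x,y)\mapsto\alpha x+\beta y$ with $R$-linear $\alpha,\beta:K_0(P)\to K_1(SP)$. Here $\alpha$ is the boundary map of $SP\to C_0([0,1),P)\to P$, whose middle term is contractible, so $\alpha$ is bijective. Also $\alpha+\beta=0$, because $(x,x)$ lifts to $K_0(C([0,1],P))$. By naturality $\partial(x,y)=\alpha(x-y)$, where $x,y$ are mapped to $K_0(P)=R[\frac1{w_0w_1}]$ by $R$-linear maps taking unit class to unit class. Such maps are the canonical inclusions, since the $w_i$ are invertible in the target. Now use Lemma 1.3(1); the unit class of $A$ goes to $(1,1)$. $\square$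

For a trivial group and $V_0=\mathbb C^2$, $V_1=\mathbb C^3$, the same computation over $\mathbb Z$ gives $K_1(A)=\mathbb Z[\frac16]/(\mathbb Z[\frac12]+\mathbb Z[\frac13])=0$.

**Proposition 5.2.** The maps $A\to A\otimes A$, $x\mapsto1\otimes x$ and $x\mapsto x\otimes1$, are $KK^G$-equivalences.

Proof. Let $X\in\{P_0,P_1,P\}$ and $w_X\in\{w_0,w_1,w_0w_1\}$ accordingly. By Lemmas 4.4 and 1.3(2) and Proposition 5.1, $K_*(A\otimes X)=K_*(A)[\frac1{w_X}]$ is $R[\frac1{w_X}]$ in degree $0$, with unit class $1$, and $0$ in degree $1$. The map $K_0(X)=R[\frac1{w_X}]\to K_0(A\otimes X)=R[\frac1{w_X}]$ induced by $x\mapsto1\otimes x$ is $R$-linear and takes $1$ to $1$, so it is the identity. Thus $x\mapsto 1\otimes x$ induces isomorphisms $K_*(X)\to K_*(A\otimes X)$, and likewise for $SP$. Now map the extension $SP\to A\to P_0\oplus P_1$ to its tensor product by $A$, which is exact as all algebras are nuclear. The five lemma shows that $K_*(A)\to K_*(A\otimes A)$ is bijective, and Lemma 4.3 applies. For $x\mapsto x\otimes1$ compose with the flip. $\square$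

So the $K$-theory is right, and $A$ absorbs itself in $KK^G$. We next show that the two factor embeddings are homotopic. A flip path is available for each $P_i$.

**Lemma 5.3.** For $P=\mathrm{End}(V)^{\otimes\infty}$ there is a point-norm continuous path $(\lambda_\mu)_{\mu\in[0,1]}$ of unital injective equivariant homomorphisms $P\to P\otimes P$ with $\lambda_0(x)=x\otimes1$, $\lambda_1(x)=1\otimes x$.

Proof. Let $f\in\mathrm{End}(V\otimes V)^G$ be the flip and $f_\mu=\exp(i\pi\mu(1-f)/2)$. As $(1-f)/2$ is a projection, $f_0=1$ and $f_1=1-(1-f)=f$. Let $\lambda_\mu$ be the infinite tensor power of $x\mapsto f_\mu(x\otimes1)f_\mu^*$, with $(\mathrm{End}V\otimes\mathrm{End}V)^{\otimes\infty}=P\otimes P$. Continuity is clear on finite tensors, hence holds everywhere, since homomorphisms are contractive. Injectivity holds as $P$ is simple. $\square$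

Let $\lambda^0,\lambda^1$ be these paths for $P_0,P_1$. One would first try to apply them pointwise: $h\mapsto\big((s,t)\mapsto(\lambda^0_\tau\otimes\lambda^1_\tau)(h(s))\big)$. This leaves $A\otimes A$. At $\tau=1$, $(s,t)=(1,0)$ and $h(1)=1\otimes x$ the value is $x$ in the second copy of $P_1$, while an element of $A\otimes A$ has, at $t=0$, a trivial second $P_1$-leg. So the flip parameters must vary over the square $[0,1]^2$.

**Proposition 5.4.** The two factor embeddings $A\to A\otimes A$ are homotopic through a point-norm continuous path of unital injective equivariant homomorphisms.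

Proof.

**Step 1.** This step describes $A\otimes A$ as an algebra of functions on the square. For nuclear $E$,
$$A\otimes E=\{k\in C([0,1],P\otimes E):k(0)\in P_0\otimes1\otimes E,\ k(1)\in1\otimes P_1\otimes E\}.\tag{5}$$
Indeed the left side is contained in the right side. Both contain the ideal $SP\otimes E=C_0((0,1),P\otimes E)$, which is the kernel of evaluation at the endpoints, and already the left side maps onto $(P_0\oplus P_1)\otimes E$. Apply (5) with $E=A$, and the flipped version of (5) with $E=P,P_0,P_1$. Then $A\otimes A$ is the algebra of all $k\in C([0,1]^2,(P_0\otimes P_1)\otimes(P_0\otimes P_1))$ such that: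

* the first $P_1$-leg of $k(0,t)$ is trivial;
* the first $P_0$-leg of $k(1,t)$ is trivial;
* the second $P_1$-leg of $k(s,0)$ is trivial;
* the second $P_0$-leg of $k(s,1)$ is trivial.

At a corner the double use of (5) requires membership in the smaller tensor product, for instance $P_0\otimes1\otimes P_0\otimes1$ at $(0,0)$. This follows from the two conditions that hold there: triviality of a leg means being fixed by the conditional expectation that slices this leg with a state, such expectations for different legs commute, and an element fixed by both is fixed by their product, whose range is the smaller tensor product.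

**Step 2.** This step writes down the homotopy. We look for
$$\Psi(h)(s,t)=(\lambda^0_{\mu_0}\otimes\lambda^1_{\mu_1})(h(r)),$$
where $\lambda^0$ uses the two $P_0$-legs, $\lambda^1$ the two $P_1$-legs, and $r,\mu_0,\mu_1\in[0,1]$ depend on $(s,t)$ and a parameter $\tau$. Since $h(0)\in P_0\otimes1$ and $h(1)\in1\otimes P_1$, the boundary conditions hold if
$$\begin{aligned}s=0:&\ \mu_1=1\text{ or }r=0;&\qquad s=1:&\ \mu_0=1\text{ or }r=1;\\ t=0:&\ \mu_1=0\text{ or }r=0;&\qquad t=1:&\ \mu_0=0\text{ or }r=1.\end{aligned}\tag{6}$$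
We must move from $r=s$, $\mu_0=\mu_1=0$ to $r=t$, $\mu_0=\mu_1=1$. While $r$ moves, (6) wants $\mu_1=1$ on the edge $s=0$ and $\mu_1=0$ on the edge $t=0$, which cannot be continuous at $(0,0)$. But there $h(r)$ is near $h(0)$, which has no $P_1$-part, so $\mu_1$ does not matter. The same happens to $\mu_0$ at $(1,1)$. So put
$$m_0=\frac{1-t}{(1-s)+(1-t)},\qquad m_1=\frac t{s+t},$$
with arbitrary values $m_0(1,1),m_1(0,0)\in[0,1]$, and for $\tau\in[0,1]$ let

* $\tau\le\frac13$: $r=s$, $(\mu_0,\mu_1)=3\tau(m_0,m_1)$;
* $\frac13\le\tau\le\frac23$: $r=(2-3\tau)s+(3\tau-1)t$, $(\mu_0,\mu_1)=(m_0,m_1)$;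
* $\tau\ge\frac23$: $r=t$, $(\mu_0,\mu_1)=(3-3\tau)(m_0,m_1)+(3\tau-2)(1,1)$.

The formulas agree at $\tau=\frac13$ and $\tau=\frac23$.

**Step 3.** This step checks (6), so that $\Psi(h)$ satisfies the boundary conditions.

* If $s=0<t$, then $m_1=1$: in the first stage $r=0$, in the later stages $\mu_1=1$.
* If $s=1>t$, then $m_0=1$: in the first stage $r=1$, in the later stages $\mu_0=1$.
* If $t=0<s$, then $m_1=0$: in the first two stages $\mu_1=0$, in the third $r=0$.
* If $t=1>s$, then $m_0=0$: in the first two stages $\mu_0=0$, in the third $r=1$.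
* At $(0,0)$ always $r=0$, and at $(1,1)$ always $r=1$.

The corners $(0,1)$ and $(1,0)$ are covered by the first four lines.

**Step 4.** This step shows that $\Psi(h)(s,t)$ is continuous in $(s,t,\tau)$. The map $(\mu_0,\mu_1,x)\mapsto(\lambda^0_{\mu_0}\otimes\lambda^1_{\mu_1})(x)$ is jointly continuous, being contractive in $x$ and continuous in $(\mu_0,\mu_1)$ on elementary tensors. So only the points with $(s,t)\in\{(0,0),(1,1)\}$ need checking. Near $(0,0)$ we have $r\to0$ uniformly in $\tau$, so $\Psi(h)(s,t)-(\lambda^0_{\mu_0}\otimes\lambda^1_{\mu_1})(h(0))\to0$. As $h(0)\in P_0\otimes1$, the element $(\lambda^0_{\mu_0}\otimes\lambda^1_{\mu_1})(h(0))$ does not depend on $\mu_1$, and $\mu_0$ is continuous near $(0,0)$. At $(1,1)$ exchange the roles of the two legs.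

**Step 5.** This step collects the result. We have a point-norm continuous path of unital equivariant homomorphisms $A\to A\otimes A$, with $h\mapsto h\otimes1$ at $\tau=0$ and $h\mapsto1\otimes h$ at $\tau=1$. For fixed $\tau$, $r$ is continuous on $[0,1]^2$ with $r(0,0)=0$ and $r(1,1)=1$, hence onto $[0,1]$. As each $\lambda^0_{\mu_0}\otimes\lambda^1_{\mu_1}$ is injective, $\Psi(h)=0$ forces $h=0$. $\square$

Is $A^{\otimes\infty}$ the answer? No: every scalar function $c\in C([0,1])$ lies in $A$ and is central, so $A^{\otimes\infty}$ has a nontrivial center, and Lemma 2.3 forbids strong self-absorption. In terms of (F): a unitary $u$ has $u(c\otimes1\otimes\cdots)u^*=c\otimes1\otimes\cdots$, which is never near $1\otimes c\otimes\cdots$ for nonconstant $c$. A homotopy does not give unitaries. Two things are needed: a simple algebra with the $K$-theory of $A$, and a mechanism that turns homotopies into invariant unitaries. Both come from one auxiliary algebra.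

## 6. A $G$-equivariant copy of $\mathcal O_\infty$

Let $H=\ell^2\otimes L^2(G)$ with trivial action on $\ell^2$ and left translation on $L^2(G)$. Let $O$ be the universal unital $\mathrm C^*$-algebra generated by a linear map $s:H\to O$ with $s(\xi)^*s(\eta)=\langle\xi,\eta\rangle1$, with $G$-action $g\cdot s(\xi)=s(g\xi)$. The action is continuous since $\|s(\xi)\|=\|\xi\|$. An orthonormal basis of $H$ goes to isometries with orthogonal ranges, so as a $\mathrm C^*$-algebra $O\cong\mathcal O_\infty$, which is simple and nuclear. Unital equivariant homomorphisms $O\to C$ correspond to equivariant linear maps $x:H\to C$ with $x(\xi)^*x(\eta)=\langle\xi,\eta\rangle1$.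

We use Cuntz pairs. A pair $(\pi_0,\pi_1)$ of equivariant homomorphisms $B\to\mathcal L(X)$, with $X$ a countably generated $G$-Hilbert $B'$-module and $\pi_0-\pi_1$ taking values in $\mathcal K(X)$, defines $[\pi_0,\pi_1]\in KK^G(B,B')$. The class is homotopy invariant and additive in direct sums, $[\pi,\pi]=0$, and $[f,0]$ is the class of a homomorphism $f:B\to B'$. Example: for an invariant finite-rank projection $p_0$ on a $G$-Hilbert space, the pair $(1,1-p_0)$ of maps of $\mathbb C$ has class $[p_0,0]+[1-p_0,1-p_0]=[\operatorname{ran}p_0]\in R$.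

**Proposition 6.1.** The unit map $j:\mathbb C\to O$ is a $KK^G$-equivalence. So $O\in\mathcal B_G$, $x\mapsto x\otimes1$ induces $K_*(X)\cong K_*(X\otimes O)$ for all $X$, and $K_0(O)=R$ with $[W\otimes O]$ corresponding to $[W]$.

Proof.

**Step 1.** This step constructs a left inverse $\kappa$ of $j$. Let $\mathcal F=\bigoplus_{n\ge0}H^{\otimes n}$ with vacuum vector $\Omega$, vacuum projection $P_\Omega$ and creation operators $\ell(\xi)$. Let $\pi_0(s(\xi))=\ell(\xi)$. Let $\pi_1$ be the representation given by $s(\xi)\mapsto\ell(\xi)|$ on $\bigoplus_{n\ge1}H^{\otimes n}$ and zero on $\mathbb C\Omega$. Since $\pi_0(s(\xi))-\pi_1(s(\xi))=\ell(\xi)P_\Omega$ and $\pi_0(1)-\pi_1(1)=P_\Omega$ are compact, $\pi_0$ and $\pi_1$ agree modulo $\mathcal K(\mathcal F)$ on generators, hence everywhere. So $\kappa=[\pi_0,\pi_1]\in KK^G(O,\mathbb C)$, and $\kappa\circ j=[1,1-P_\Omega]=1$.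

**Step 2.** This step shows $j\circ\kappa=\mathrm{id}_O$. The element $j\circ\kappa$ is given by the pair $(\pi_0\otimes1,\pi_1\otimes1)$ on the Hilbert $O$-module $\mathcal F\otimes O$. Put
$$x_\theta(\xi)=\pi_1(s(\xi))\otimes1+\cos\theta\,\ell(\xi)P_\Omega\otimes1+\sin\theta\,P_\Omega\otimes s(\xi).$$
The first term maps $H^{\otimes\ge1}$ into $H^{\otimes\ge2}$ and kills $\Omega$; the other two are supported on $\Omega$ and map it into $H$ and $\mathbb C\Omega$ respectively. So cross terms in $x_\theta(\xi)^*x_\theta(\eta)$ vanish, and the diagonal terms add up to $\langle\xi,\eta\rangle(1-P_\Omega)+(\cos^2\theta+\sin^2\theta)\langle\xi,\eta\rangle P_\Omega=\langle\xi,\eta\rangle$. Hence $x_\theta$ defines a unital equivariant homomorphism $\Pi_\theta:O\to\mathcal L(\mathcal F\otimes O)$, point-norm continuous in $\theta$. As $x_\theta(\xi)-\pi_1(s(\xi))\otimes1$ and $\Pi_\theta(1)-\pi_1(1)\otimes1=P_\Omega\otimes1$ lie in $\mathcal K(\mathcal F)\otimes O$, the pairs $(\Pi_\theta,\pi_1\otimes1)$ form a homotopy of Cuntz pairs. At $\theta=0$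 it is $j\circ\kappa$. At $\theta=\pi/2$ it is $(\pi_1\otimes1\oplus\mathrm{id}_O,\pi_1\otimes1\oplus0)$, with class $\mathrm{id}_O$. $\square$

Next, $G$-Hilbert $O$-modules. Let $\cong$ denote equivariant unitary isomorphism. Write $1$ for $O$, $W$ for $W\otimes O$ ($W$ a rep), $WZ$ for $W\otimes Z$. Let $e_1,e_2\in\ell^2$ be orthonormal, $1_G\in L^2(G)$ the constant function, $v_i=s(e_i\otimes1_G)\in O^G$, and
$$p=v_1v_1^*,\quad q=1-p,\quad q'=q-v_2v_2^*,\quad Q=qO,\quad Q'=q'O .$$
The algebra $P=\mathrm{End}(W)^{\otimes\infty}$ has no unital equivariant homomorphism to $O$ unless $[W]$ is a unit of $R$: on $K_0$ it would be an $R$-linear map $R[\frac1{[W]}]\to R$ with $1\mapsto1$. The corner $qOq$ has no such obstruction, because $[Q]=0$.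

**Lemma 6.2.**

1. $1\cong1\oplus Q$, $Q\cong1\oplus Q'$, $Q\cong Q\oplus Q$. So $(qOq)^G$ contains any finite number of isometries (relative to $q$) with mutually orthogonal ranges. In $K_0(O)$, $[Q]=0$.
2. For every rep $W$ there is a module $E_W$ with $1\cong W\oplus E_W$.
3. $WQ\cong Q$ for $W\ne0$.
4. For $W\neq0$ there is a unital equivariant homomorphism $\iota:\mathrm{End}(W)^{\otimes\infty}\to qOq$.
5. For $\zeta\in L^2(G)$ put $s'(\zeta)=v_2s(e_1\otimes\zeta)q\in qOq$. Then $s'(\zeta)^*s'(\zeta')=\langle\zeta,\zeta'\rangle q$ and $g\cdot s'(\zeta)=s'(g\zeta)$.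

Proof. (1) $O=pO\oplus qO$ and $pO=v_1O\cong O$. Since $v_2v_2^*\le q$, also $Q=v_2O\oplus q'O\cong1\oplus Q'$. Hence $Q\cong1\oplus Q'\cong(1\oplus Q)\oplus Q'\cong Q\oplus Q$. As $\mathcal L(Q)=qOq$, the isomorphism $Q\cong Q^{\oplus n}$ gives the isometries. And $[1]=[1]+[Q]$.

(2) By Peter–Weyl, $W$ embeds in $H$. The map $w\otimes b\mapsto s(w)b$ is equivariant and preserves inner products, and its range is $p_WO$ with the invariant projection $p_W=\sum s(w_i)s(w_i)^*$ for an orthonormal basis $(w_i)$ of $W$. Let $E_W=(1-p_W)O$.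

(3) Tensoring $1\cong1\oplus Q$ with $W$ gives $W\cong W\oplus WQ$. With (2), $1\cong W\oplus E_W\cong W\oplus WQ\oplus E_W\cong1\oplus WQ$, so $Q\cong1\oplus Q'\cong1\oplus WQ\oplus Q'\cong Q\oplus WQ$. Conversely, $Q\cong1\oplus Q'\cong W^*\oplus E_{W^*}\oplus Q'$, and $W\otimes W^*$ contains the trivial rep, so $WQ\cong1\oplus Z$ for some $Z$. Then $WQ\cong1\oplus Q\oplus Z\cong WQ\oplus Q$. Hence $Q\cong Q\oplus WQ\cong WQ$.

(4) By (3) there is an equivariant isomorphism $\theta:\mathrm{End}(W)\otimes qOq=\mathcal L(WQ)\to\mathcal L(Q)=qOq$. Put $E_1(x)=\theta(x\otimes q)$ and $E_{k+1}(x)=\theta(1\otimes E_k(x))$. These are unital equivariant homomorphisms $\mathrm{End}(W)\to qOq$. The range of $E_1$ commutes with that of every $E_{k+1}$, and, inductively, the ranges of $E_{i+1}$ and $E_{k+1}$ commute because those of $E_i$ and $E_k$ do for $i\ne k$. So they define $\iota$.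

(5) $qv_2=v_2$, so $s'(\zeta)\in qOq$. The relations follow from $v_2^*v_2=1$ and the invariance of $v_2$ and $q$. $\square$

**Proposition 6.3.** The two factor embeddings $O\to O\otimes O$ are homotopic through unital injective equivariant homomorphisms. The same holds for $O^{\otimes n}$.

Proof. Let $s_1=s\otimes1$, $s_2=1\otimes s$. Below, $x,y$ are equivariant linear maps $H\to O\otimes O$ satisfying the relation of $s$. We need two elementary homotopies. First, if $x(\xi)^*y(\eta)=0$ for all $\xi,\eta$ (write $x\perp y$), then the cross terms of $\cos\theta\,x+\sin\theta\,y$ vanish, so this is a path of maps satisfying the relation, and $x\sim y$. Second, identify $\ell^2\cong L^2[0,1]\otimes\ell^2$ and let $J_\tau$ be the isometry given on $L^2[0,1]$ by $(J_\tau f)(a)=(1-\frac\tau2)^{-1/2}f(a/(1-\frac\tau2))$ for $a\le1-\frac\tau2$ and $0$ otherwise, tensored with the identity. It is strongly continuous in $\tau\in[0,1]$ with $J_0=1$. Put $j_1=J_1\otimes1_{L^2(G)}$. Since $\|x(\xi)\|=\|\xi\|$, the maps $x\circ(J_\tau\otimes1)$ give $x\sim x\circ j_1$.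

The range of $j_1$ consists of functions supported in $[0,\frac12]$, so there is an invariant unit vector $\xi_0\perp j_1(H)$. Put $s_3(\xi)=s_1(\xi_0)s_2(\xi)=s_2(\xi)s_1(\xi_0)$ and $s_4(\xi)=s_2(\xi_0)s_2(\xi)$. Both are equivariant and satisfy the relation. Moreover
$$\begin{aligned}s_1(j_1\xi)^*s_3(\eta)&=\langle j_1\xi,\xi_0\rangle s_2(\eta)=0,\\ s_3(j_1\xi)^*s_4(\eta)&=s_1(\xi_0)^*\langle j_1\xi,\xi_0\rangle s_2(\eta)=0,\\ s_2(j_1\xi)^*s_4(\eta)&=0.\end{aligned}$$
Hence
$$s_1\sim s_1j_1\sim s_3\sim s_3j_1\sim s_4\sim s_2j_1\sim s_2 .$$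
All paths run through unital equivariant homomorphisms, injective since $O$ is simple. For $O^{\otimes n}$ tensor the homotopies. $\square$

## 7. From a homotopy to invariant unitaries

**Theorem 7.1.** Let $M$ be a unital nuclear $G$-algebra, $C$ a unital simple $G$-algebra, and $(\varphi_\tau)_{\tau\in[0,1]}$ a point-norm continuous path of unital injective equivariant homomorphisms $M\to C$. Then $\varphi_0\otimes1_O,\varphi_1\otimes1_O:M\to C\otimes O$ are approximately unitarily equivalent via $G$-invariant unitaries.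

Put $B=C\otimes O$ (simple and unital), let $\gamma$ be its $G$-action, and $\mathfrak B=(1\otimes q)B(1\otimes q)$; write $q$ also for $1\otimes q$. For a homomorphism $\varphi:M\to C$ put $\varphi_q(a)=\varphi(a)\otimes q$. The first three lemmas build an invariant isometry that compresses $\varphi_q$ to $\varphi'_q$. The theorem then follows by moving module summands around.

**Lemma 7.2.** For every nonzero $c\in\mathfrak B_+$ there is $z\in\mathfrak B$ with $z^*cz=q$.

Proof. First write $1$ as a finite sum. As $B$ is simple and unital, $1=\sum x_icy_i$, a finite sum. Taking real parts, $1\le\frac12\sum(x_icx_i^*+y_i^*cy_i)$. So $d=\sum b_i'^*cb_i'\ge1$ for suitable finitely many $b'_i$, and with $b_i=b_i'd^{-1/2}$ we get $\sum_{i=1}^kb_i^*cb_i=1$.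

Next reduce to one summand. Nonequivariantly $O\cong\mathcal O_\infty\cong\mathcal O_\infty^{\otimes\infty}$ (Kirchberg–Phillips). Since $c$ is approximated by elements of $C\otimes\mathcal O_\infty^{\otimes n}\otimes1$, there are isometries $u_1,\dots,u_k\in B$, in the $(n+1)$st tensor factor, with orthogonal ranges and commuting with $c$ up to an arbitrarily small error. With $z_0=\sum u_ib_i$ we get $z_0^*cz_0=\sum_{i,j}b_i^*u_i^*cu_jb_j\approx\sum_{i,j}b_i^*cu_i^*u_jb_j=1$. Put $z_1=z_0(z_0^*cz_0)^{-1/2}$ and $z=qz_1q$. As $c=qcq$, $z^*cz=qz_1^*cz_1q=q$. $\square$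

**Lemma 7.3.** Let $\varphi:M\to C$ be unital, injective and equivariant, and let $\omega$ be a pure state of $M$. For compact $F'\subset M$ and $\varepsilon>0$ there is a contraction $y\in\mathfrak B$ with $\|y^*\varphi_q(b)y-\omega(b)q\|<\varepsilon$ for $b\in F'$.

Proof. For a contraction $y$ the expression changes by at most $2\|b-b'\|$ when $b$ is replaced by $b'$. So it suffices to treat finite $F'$. Extend the pure state $\omega\circ\varphi_q^{-1}$ of $\varphi_q(M)$ to a pure state of $\mathfrak B$. By excision (Akemann–Anderson–Pedersen, Canad. J. Math. 38 (1986), Prop. 2.2), for $0<\delta<1$ there is $h\in\mathfrak B_+$, $\|h\|=1$, with $\|h\varphi_q(b)h-\omega(b)h^2\|<\delta$ for $b\in F'$. Let $c=(h-(1-\delta))_+\ne0$, choose $z$ with $z^*cz=q$ by Lemma 7.2, and put $y_0=c^{1/2}z$, so that $y_0^*y_0=q$. On the part of $[0,1]$ where $(a-(1-\delta))_+\ne0$ we have $0\le1-a^2\le2\delta$, so $0\le c^{1/2}(q-h^2)c^{1/2}\le2\delta c$ and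
$$0\le q-y_0^*h^2y_0=z^*c^{1/2}(q-h^2)c^{1/2}z\le2\delta q.$$
Put $y=hy_0$. Then $y^*\varphi_q(b)y$ is within $\delta$ of $\omega(b)y_0^*h^2y_0$, which is within $2\delta|\omega(b)|$ of $\omega(b)q$. Take $\delta$ small. $\square$

**Lemma 7.4.** Let $\varphi,\varphi':M\to C$ be unital, injective and equivariant, $F\subset M$ finite, $\varepsilon>0$. There is $S\in\mathfrak B^G$ with $S^*S=q$ and $\|S^*\varphi_q(a)S-\varphi'_q(a)\|<\varepsilon$ for $a\in F$.

Proof. Assume $1\in F$, let $\tilde F=G\cdot F$, a compact set, and fix $\delta\in(0,1]$.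

**Step 1.** This step approximates $\varphi_q'$ through matrices by pure states. By nuclearity of $M$ there are unital completely positive maps $\rho:M\to M_k$, $\eta:M_k\to\mathfrak B$ with $\|\varphi'_q(a)-\eta\rho(a)\|<\delta$ on $\tilde F$. Completely positive maps $M\to M_k$ correspond to positive functionals on $M_k(M)$, by $e_{ij}\otimes a\mapsto\rho(a)_{ij}$. Let $\pi$ be a faithful direct sum of irreducible representations of $M$. Every positive functional on $M_k(M)$ is a weak$^*$ limit of finite sums of vector functionals in $\mathrm{id}\otimes\pi$. Otherwise Hahn–Banach gives $y=y^*\in M_k(M)$ on which all these vector functionals are $\ge0$ while the given functional is negative; but then $(\mathrm{id}\otimes\pi)(y)\ge0$, so $y\ge0$, a contradiction. The vectors $(v_1,\dots,v_k)$ may be taken with finitely many nonzero components with respect to the decomposition of $\pi$. For an irreducible summand $\pi_r$ with a fixed unit vector $\xi_r$, every vector has the form $\pi_r(x)\xi_r$ (Kadison transitivity), and $\omega_r=\langle\xi_r,\pi_r(\cdot)\xi_r\rangle$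 is pure. So on any finite set $\rho$ is approximated by maps
$$\rho'(a)_{ij}=\sum_r\omega_r(x_{ri}^*ax_{rj})$$
with finitely many pure states $\omega_r$ and elements $x_{ri}\in M$. Choose a finite $\delta/8$-net of $\tilde F$ containing $1$, and $\rho'$ within $\delta/2$ of $\rho$ on the net. As $\rho'$ is completely positive, $\|\rho'\|=\|\rho'(1)\|\le2$. So $\|\rho'(a)-\rho(a)\|<\delta$ for all $a\in\tilde F$.

**Step 2.** This step realizes $\eta\rho'$ by compressions of $\varphi_q$, without equivariance. As $(\eta(e_{ij}))\ge0$ in $M_k(\mathfrak B)$, write $\eta(e_{ij})=\sum_lc_{li}^*c_{lj}$ with $c_{li}\in\mathfrak B$. Choose $y_r$ by Lemma 7.3 for $\omega_r$ and the elements $x_{ri}^*ax_{rj}$ ($a\in\tilde F$, all $i,j$), with error small relative to the $c_{li}$, and put $S_{lr}=\sum_i\varphi_q(x_{ri})y_rc_{li}$. Then for $a\in\tilde F$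
$$\sum_{l,r}S_{lr}^*\varphi_q(a)S_{lr}=\sum_{l,r,i,j}c_{li}^*\,y_r^*\varphi_q(x_{ri}^*ax_{rj})y_r\,c_{lj}\approx_\delta\sum_{l,r,i,j}\omega_r(x_{ri}^*ax_{rj})c_{li}^*c_{lj}=\eta(\rho'(a)),$$
where $\approx_\delta$ means within $\delta$. So the left side is within $3\delta$ of $\varphi'_q(a)$ on $\tilde F$.

**Step 3.** This step averages over $G$ and cuts down to finitely many Fourier coefficients. Put $\Phi_{lr}(g)=\gamma_g(S_{lr})$. By equivariance of $\varphi_q,\varphi_q'$, for $a\in F$,
$$\sum_{l,r}\int\Phi_{lr}(g)^*\varphi_q(a)\Phi_{lr}(g)\,dg=\int\gamma_g\Big(\sum_{l,r}S_{lr}^*\varphi_q(g^{-1}a)S_{lr}\Big)dg\approx_{3\delta}\int\gamma_g(\varphi_q'(g^{-1}a))\,dg=\varphi'_q(a).$$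
Let $L\subset L^2(G)$ be the span of the matrix coefficients of finitely many irreducible representations; it is invariant under left translation. Let $P_L$ be the projection onto $L$, let $(\zeta_d)$ be an orthonormal basis of $L$, and $S^d_{lr}=\int\overline{\zeta_d(g)}\Phi_{lr}(g)\,dg$. By Peter–Weyl, $\Phi_{lr}\in C(G,\mathfrak B)$ is a uniform limit of elements of $L\otimes\mathfrak B$ as $L$ grows. So for $L$ large, $P_L\Phi_{lr}=\sum_d\zeta_d\otimes S^d_{lr}$ is close to $\Phi_{lr}$ in the Hilbert $\mathfrak B$-module $L^2(G,\mathfrak B)$, with inner product $\langle\Phi,\Phi'\rangle=\int\Phi(g)^*\Phi'(g)\,dg$. Hence for $L$ large and $a\in F$,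
$$\sum_{l,r,d}(S^d_{lr})^*\varphi_q(a)S^d_{lr}=\sum_{l,r}\langle P_L\Phi_{lr},\varphi_q(a)P_L\Phi_{lr}\rangle\approx_{4\delta}\varphi'_q(a).$$

**Step 4.** This step packs the $S^d_{lr}$ into one invariant element. By Lemma 6.2(1) there are isometries $T_{lr}\in1\otimes(qOq)^G$ (relative to $q$) with orthogonal ranges. Put
$$S=\sum_{l,r,d}T_{lr}\,(1\otimes s'(\zeta_d))\,S^d_{lr}.$$
Since $T_{lr}$ and $1\otimes s'(\zeta_d)$ lie in $1\otimes qOq$, they commute with $\varphi_q(M)\subset C\otimes q$. Lemma 6.2(5) gives $S^*\varphi_q(a)S=\sum(S^d_{lr})^*\varphi_q(a)S^d_{lr}$. For $k\in G$,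
$$\gamma_k(S^d_{lr})=\int\overline{\zeta_d(g)}\Phi_{lr}(kg)\,dg=\int\overline{(k\zeta_d)(g)}\Phi_{lr}(g)\,dg,\qquad\gamma_k(1\otimes s'(\zeta_d))=1\otimes s'(k\zeta_d).$$
Now $(k\zeta_d)$ is again an orthonormal basis of $L$, and $\sum_d(1\otimes s'(\zeta_d))S^d_{lr}$ does not depend on the basis, being linear in one occurrence of $\zeta_d$ and conjugate-linear in the other. So $S$ is $G$-invariant. As $1\in F$, $S^*S$ is within $4\delta$ of $q$. Replace $S$ by $S(S^*S)^{-1/2}$, and take $\delta$ small. $\square$

**Notation.** Fix a finite set $F=F^*\subset M$. For equivariant linear maps $\alpha:M\to\mathcal L(X)$, $\beta:M\to\mathcal L(Y)$, with $X,Y$ $G$-Hilbert $B$-modules, $\alpha\approx_\varepsilon\beta$ means that there is an equivariant unitary $U:X\to Y$ with $\|U\alpha(a)U^*-\beta(a)\|<\varepsilon$ for $a\in F$, and $\alpha\cong\beta$ means that $U\alpha(a)U^*=\beta(a)$ for some such $U$ and all $a\in M$. Write $\alpha\approx\beta$ if $\alpha\approx_\varepsilon\beta$ for all $\varepsilon>0$. Errors add under composition, and the maximum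 is taken under direct sums. For a direct summand $Z$ of some $O^n$ let $\varphi\otimes Z:M\to\mathcal L(C\otimes Z)$, $a\mapsto\varphi(a)\otimes1$. If $Z\cong Z'$, then $\varphi\otimes Z\cong\varphi\otimes Z'$.

For example, $\varphi\otimes1$ is the homomorphism $a\mapsto\varphi(a)\otimes1_O$ acting on $C\otimes O$, and $\varphi\otimes Q$ is $\varphi_q$ acting on $qB$.

**Lemma 7.5.** $\varphi\otimes Q\approx\varphi'\otimes Q$ for all unital injective equivariant $\varphi,\varphi':M\to C$, homotopic or not.

Proof. Let $\varepsilon>0$. Choose $S$ by Lemma 7.4 for $F\cup F^*F$ with error $\delta$. For $a\in F$ expand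
$$(\varphi_q(a)S-S\varphi_q'(a))^*(\varphi_q(a)S-S\varphi'_q(a))$$
into $S^*\varphi_q(a^*a)S-S^*\varphi_q(a^*)S\varphi_q'(a)-\varphi_q'(a^*)S^*\varphi_q(a)S+\varphi'_q(a^*)S^*S\varphi'_q(a)$. Each term is, up to sign, $\varphi'_q(a^*a)$ within $\delta\max(1,\|a\|)$, so the sum is small and $\varphi_q(a)S\approx S\varphi'_q(a)$. Taking adjoints, with $a^*$ for $a$, also $S^*\varphi_q(a)\approx\varphi_q'(a)S^*$. Put $e=SS^*$. The map $x\mapsto(S^*x,(q-e)x)$ is an equivariant unitary from $qB$ to $qB\oplus(q-e)B$. It turns $\varphi_q(a)$ into a block matrix with diagonal entries $S^*\varphi_q(a)S\approx\varphi'_q(a)$ and $\beta(a)=(q-e)\varphi_q(a)(q-e)$, and with off-diagonal entries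
$$S^*\varphi_q(a)(q-e)\approx\varphi_q'(a)S^*(q-e)=0,\qquad(q-e)\varphi_q(a)S\approx(q-e)S\varphi'_q(a)=0.$$
So for $\delta$ small $\varphi\otimes Q\approx_\varepsilon\varphi'\otimes Q\oplus\beta$, with $\beta$ depending on $F$ and $\varepsilon$. To absorb $\beta$ use $Q\cong Q\oplus Q$ and the same approximation twice:
$$\varphi\otimes Q\approx_\varepsilon\varphi'\otimes Q\oplus\beta\cong\varphi'\otimes Q\oplus(\varphi'\otimes Q\oplus\beta)\approx_\varepsilon\varphi'\otimes Q\oplus\varphi\otimes Q .$$
By symmetry $\varphi'\otimes Q\approx_{2\varepsilon}\varphi\otimes Q\oplus\varphi'\otimes Q$. Hence $\varphi\otimes Q\approx_{4\varepsilon}\varphi'\otimes Q$. $\square$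

Lemma 7.5 does not say that $\varphi\otimes1\approx\varphi'\otimes1$; the summand $1$ is what the homotopy must take care of.

Proof of Theorem 7.1. Given finite $F=F^*$ and $\varepsilon>0$, choose $0=\tau_0<\dots<\tau_N=1$ such that $\varphi^i:=\varphi_{\tau_i}$ satisfy $\|\varphi^i(a)-\varphi^{i-1}(a)\|<\varepsilon$ on $F$. Split off copies of $Q$, change them by Lemma 7.5, and split again. Using $1\cong1\oplus Q\cong1\oplus Q^{\oplus N}$ and $Q\cong1\oplus Q'$,
$$\varphi^0\otimes1\cong\varphi^0\otimes1\oplus\bigoplus_{i=1}^N\varphi^0\otimes Q\approx\varphi^0\otimes1\oplus\bigoplus_{i=1}^N\big(\varphi^i\otimes Q'\oplus\varphi^i\otimes1\big).$$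
Replace each $\varphi^i\otimes Q'$ by $\varphi^{i-1}\otimes Q'$. The change is block diagonal, so the total error is $<\varepsilon$, however large $N$ is. Pair $\varphi^{i-1}\otimes1$ with $\varphi^{i-1}\otimes Q'$; the result is
$$\bigoplus_{i=1}^N\big(\varphi^{i-1}\otimes1\oplus\varphi^{i-1}\otimes Q'\big)\oplus\varphi^N\otimes1\cong\bigoplus_{i=1}^N\varphi^{i-1}\otimes Q\oplus\varphi^N\otimes1\approx\bigoplus_{i=1}^N\varphi^N\otimes Q\oplus\varphi^N\otimes1\cong\varphi^N\otimes1 .$$
All approximations except the replacement have arbitrarily small error. So $\varphi_0\otimes1\approx_\varepsilon\varphi_1\otimes1$, and the unitary lies in $\mathcal L(C\otimes O)^G=(C\otimes O)^G$. $\square$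

## 8. A simple inductive limit with the $K$-theory of $A$

We now prove Theorem 2.4. To make $A$ simple without changing its $K$-theory, we add point evaluations, placed in the corner $qOq$ of zero $K$-class. Let $A_n=A\otimes O^{\otimes n}$ ($n\ge1$), let $(x_n)\subset[0,1]$ be a sequence all of whose tails are dense, and let $\iota:P\cong\mathrm{End}(V_0\otimes V_1)^{\otimes\infty}\to qOq$ be as in Lemma 6.2(4). Let $\chi_n:P\otimes O^{\otimes n}\to O^{\otimes(n+1)}$, $\chi_n(y'\otimes y)=y\otimes\iota(y')$. Elements of $A_n$ are functions $[0,1]\to P\otimes O^{\otimes n}$. Define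
$$\phi_n:A_n\to A_{n+1},\qquad\phi_n(z)=z\otimes p+1_A\otimes\chi_n(z(x_n)),\tag{7}$$
that is, $h\otimes y\mapsto h\otimes y\otimes p+1\otimes y\otimes\iota(h(x_n))$. The two summands are equivariant homomorphisms with orthogonal ranges, as $pq=0$. So $\phi_n$ is a homomorphism; it is unital as $p+q=1$, and injective by its first summand. Put
$$D_0=\varinjlim(A_n,\phi_n),\qquad D=D_0^{\otimes\infty}.$$
Both are unital, separable and nuclear.

**Step 1.** This step shows that $D_0$ is simple; then so are $D_0^{\otimes n}$ and $D$. Let $I\ne0$ be a closed ideal. Then $I\cap A_n\neq0$ for some $n$; let $0\ne z\in I\cap A_n$. For $m\ge n$ let $z_m\in A_m$ be the image of $z$. By (7) and induction, $z_m(1\otimes p^{\otimes(m-n)})=z\otimes p^{\otimes(m-n)}$. The set where $z$ is nonzero is open and nonempty, so there is $m\ge n$ with $z(x_m)\ne0$. Then $z_m(x_m)\ne0$, since multiplied by $1\otimes p^{\otimes(m-n)}$ it gives $z(x_m)\otimes p^{\otimes(m-n)}\ne0$. The element $\phi_m(z_m)(1\otimes1\otimes q)=1_A\otimes\chi_m(z_m(x_m))$ lies in $I$. It is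 nonzero, because $\iota$ is injective ($P$ is simple) and so $\chi_m$ is injective. It belongs to $1_A\otimes O^{\otimes(m+1)}$, a simple unital algebra, so $1\in I$.

**Step 2.** This step shows that $\phi_n$ is bijective on $K_*$. The first summand is $z\mapsto z\otimes p=(1\otimes v_1)(z\otimes1)(1\otimes v_1)^*$ with $v_1$ an invariant isometry. It induces the same map as $z\mapsto z\otimes1$, which is an isomorphism by Proposition 6.1. The second summand factors as $A_n\to P\otimes O^{\otimes n}\xrightarrow{\chi_n}O^{\otimes(n+1)}\to A_{n+1}$. On $K_0$ the middle map is an $R$-linear map $R[\frac1{w_0w_1}]\to R$ taking $1$ to $[1\otimes q]=0$, by Lemma 6.2(1). If $y$ is the image of $\frac{r}{(w_0w_1)^N}$, then $(w_0w_1)^Ny=0$, so $y=0$ as $R$ is torsion-free. And $K_1(P\otimes O^{\otimes n})=0$. So the second summand is zero on $K_*$, and $\phi_{n*}$ is an isomorphism.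

**Step 3.** This step computes $K_*(D)$ and shows $D\in\mathcal B_G$. By Lemmas 4.2 and 4.3, $D_0\in\mathcal B_G$, and the unital map $i:A\to A_1\to D_0$ is bijective on $K_*$, hence a $KK^G$-equivalence. The square with $x\mapsto x\otimes1$ on $A$ and on $D_0$ and with vertical maps $i$, $i\otimes i$ commutes. By Proposition 5.2, $D_0\to D_0\otimes D_0$, $x\mapsto x\otimes1$, is a $KK^G$-equivalence. Tensoring with identities, so are the maps $D_0^{\otimes n}\to D_0^{\otimes(n+1)}$. So $D\in\mathcal B_G$ by Lemma 4.2, and $D_0\to D$ is bijective on $K_*$, hence a $KK^G$-equivalence. Therefore $K_*(D)\cong K_*(A)$ with unit class corresponding to unit class, and Proposition 5.1 gives the $K$-groups in Theorem 2.4.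

**Step 4.** This step shows that $D$ is strongly self-absorbing. By Lemma 3.2 it suffices that $D_0$ has (F). Let $\epsilon_n:A_n\to D_0$ be the canonical embedding. Tensoring the homotopies of Propositions 5.4 and 6.3 and composing with $\epsilon_n\otimes\epsilon_n$ gives a point-norm continuous path of unital injective equivariant homomorphisms $A_n\to D_0\otimes D_0$ from $x\mapsto\epsilon_n(x)\otimes1$ to $x\mapsto1\otimes\epsilon_n(x)$. Apply Theorem 7.1 with $M=A_n$ and $C=D_0\otimes D_0$, which is simple by Step 1. The maps $x\mapsto\epsilon_n(x)\otimes1\otimes1$ and $x\mapsto1\otimes\epsilon_n(x)\otimes1$ are approximately unitarily equivalent in $D_0\otimes D_0\otimes O$ via invariant unitaries. Since $O\to A\otimes O=A_1\to D_0$ is a unital equivariant embedding, the same holds in $D_0^{\otimes3}$. As $\bigcup_n\epsilon_n(A_n)$ is dense in $D_0$, the algebra $D_0$ has (F) with $k=3$.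

This proves Theorem 2.4, and with it Corollary 2.5: the statement that $K_1^G(D)=0$ for every strongly self-absorbing $D\in\mathcal B_G$ is false, both for $G=\mathbb T$ and for $G=SU(2)$. $\blacksquare$
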